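\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Asymptotic periodicity of the discretized best-response dynamics\\ for almost every payoff matrix}


\begin{abstract}
In the discretized best-response dynamics of a symmetric two-player game with payoff matrix $A\in\mathbb R^{N\times N}$, a strategy $x$ moves to $\lambda x+(1-\lambda)e_i$, where $e_i$ is the best response to $x$. We prove, for every $N\ge 2$ and every $\lambda\in(0,1)$, that for Lebesgue almost every $A$ there are only finitely many periodic orbits and they attract every orbit that never meets a tie. This confirms a conjecture posed by Gaiv\~ao and Peixe. More precisely, there is an open set of matrices of full measure on which this holds and on which convergence is exponential, for all initial points and all pure tie-breaking rules. The complement of this open set has packing dimension at most $N^2-1$, and the matrices without asymptotic periodicity form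 a set of Hausdorff and packing dimension exactly $N^2-1$.
\end{abstract}

\section{The dynamics, the question, and the results}

\subsection{A piecewise contraction}

Consider a symmetric two-player game with $N\ge2$ pure strategies and payoff matrix $A=(a_{ij})\in\mathbb R^{N\times N}$. A strategy is a point of the simplex $\Delta=\{x\in\mathbb R^N: x_i\ge0,\ \sum_i x_i=1\}$; the pure strategies are its vertices $e_1,\dots,e_N$. The number $(Ax)_i$ is the payoff of $e_i$ against $x$. Put
\[
M_A(x)=\arg\max_j\,(Ax)_j\subset\{1,\dots,N\},\qquad T_A=\{x\in\Delta:\ |M_A(x)|\ge2\},\qquad R=\Delta\setminus T_A .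
\]
Points of $T_A$ are called \emph{ties}. A point $x\in R$ has a unique best response $BR(x)=e_i$, where $M_A(x)=\{i\}$. Fix $\lambda\in(0,1)$. The \emph{discretized best-response dynamics} is the map
\[
F=F_{A,\lambda}:R\to\Delta,\qquad F(x)=\lambda x+(1-\lambda)BR(x).
\]
At each step the strategy moves the fraction $1-\lambda$ of the way toward its best response; a small discretization step corresponds to $\lambda$ close to $1$. Let
\[
\hat\Delta=\{x\in\Delta:\ F^n(x)\in R\text{ for all }n\ge0\}
\]
be the set of points whose whole forward orbit is defined and never meets a tie. A \emph{periodic orbit} is a set $\{x,F(x),\dots,F^{p-1}(x)\}$ with $x\in\hat\Delta$, $p\ge 1$ and $F^p(x)=x$; in particular it contains no tie. The dynamics is \emph{asymptotically periodic} if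
\begin{enumerate}
\item[(i)] $F$ has at most finitely many periodic orbits, and
\item[(ii)] for every $x\in\hat\Delta$ there is a periodic orbit $\mathcal O$ with $\operatorname{dist}(F^n(x),\mathcal O)\to0$.
\end{enumerate}

Each branch of $F$ contracts by the factor $\lambda$, so two orbits that play the same best responses approach each other exponentially. An orbit that stayed at a positive distance from ties would converge to a periodic orbit. What can spoil this is an orbit that comes arbitrarily close to ties: the last $n$ best responses determine its position up to an error of order $\lambda^n$, and this may not suffice, for any $n$, to predict the next best response. Since the set of ties moves with $A$ while the contractions do not, one expects this to be exceptional. For the Rock--Paper--Scissors matrix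
\[
\begin{pmatrix}0&-a&b\\ b&0&-a\\ -a&b&0\end{pmatrix},\qquad a,b>0,
\]
the dynamics is known to be asymptotically periodic for every $\lambda\in(0,1)$. In their paper on this game, Gaiv\~ao and Peixe \cite{GP} pose the following conjecture: \emph{for any discretization step and almost every payoff matrix, the discretized best-response dynamics is asymptotically periodic}. Precisely, for every $N\ge2$ and every fixed $\lambda\in(0,1)$, the set of $A\in\mathbb R^{N\times N}$ for which $F_{A,\lambda}$ is not asymptotically periodic should have Lebesgue measure zero. We prove this.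

\subsection{Results}

A \emph{pure best-response orbit} is a sequence
\[
x_{k+1}=\lambda x_k+(1-\lambda)e_{i_k},\qquad i_k\in M_A(x_k),\qquad k\ge0,
\]
with $x_0\in\Delta$ arbitrary: ties are broken by an arbitrary pure best response. If $x_0\in\hat\Delta$, the only such orbit is $x_k=F^k(x_0)$. On $\Delta$ we use the $\ell^1$ norm, for which $\Delta$ has diameter $2$; on matrices we use the Frobenius norm, with open balls $B(A_0,r)$.

\begin{theorem}\label{thm:main}
Let $N\ge2$ and $\lambda\in(0,1)$. There is an open set $\mathcal G\subset\mathbb R^{N\times N}$ whose complement $\mathcal B$ is closed and Lebesgue-null, with packing dimension (hence Hausdorff dimension) at most $N^2-1$, such that for every $A\in\mathcal G$: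
\begin{enumerate}
\item[(a)] $F_{A,\lambda}$ is asymptotically periodic.
\item[(b)] There are $n$ and $C$, depending on $A$, such that every pure best-response orbit $(x_k)$, from every $x_0\in\Delta$, has no ties at times $k\ge n$ and satisfies $\operatorname{dist}(x_k,\mathcal O)\le C\lambda^k$ for all $k\ge0$, for some periodic orbit $\mathcal O\subset\hat\Delta$ of $F$.
\end{enumerate}
\end{theorem}

Let $\mathcal N=\mathcal N_\lambda$ be the set of $A$ for which $F_{A,\lambda}$ is not asymptotically periodic. By (a), $\mathcal N\subset\mathcal B$, which gives the conjecture.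

\begin{corollary}
The conjecture holds: $\mathcal N$ is Lebesgue-null for every $N\ge2$ and $\lambda\in(0,1)$.
\end{corollary}

The dimension bound cannot be improved. Let $\mathcal H^{N^2-1}$ denote $(N^2-1)$-dimensional Hausdorff measure.

\begin{theorem}\label{thm:sharp}
For every $N\ge2$ and $\lambda\in(0,1)$, the set $\mathcal N$ has Hausdorff and packing dimension exactly $N^2-1$. It has positive, and in fact non-$\sigma$-finite, measure $\mathcal H^{N^2-1}$.
\end{theorem}

Theorem~\ref{thm:main} says nothing about a prescribed null family of matrices. The Rock--Paper--Scissors matrices, for instance, form a two-dimensional family in $\mathbb R^{3\times3}$.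

\subsection{The idea, and the difficulty}

A string of $n$ consecutive best responses maps $\Delta$ onto a copy of $\Delta$ scaled by $\lambda^n$. Suppose that for some $n$ none of these small copies, over all strings that can occur for $A$, meets a tie. Then the last $n$ best responses determine the next one; the dynamics is a finite automaton, and (a), (b) follow. So for a bad matrix $A$, for every $n$, one of the copies must meet a tie. For one given string this confines $A$ to a slab in $\mathbb R^{N\times N}$ of width of order $\lambda^n$. There are at most $N^n$ strings, so when $N\lambda<1$ the total volume, within a bounded region, tends to zero and we are done.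

The difficulty is the range $\lambda\ge1/N$, which includes all small discretization steps. There it suffices to show that, for each $\varepsilon>0$, only $O(e^{\varepsilon n})$ strings occur, for all $A$ in a small ball together. The reason is that from a fixed starting point and for a fixed matrix, strings branch only at ties, and that for most matrices each pair of strategies can tie only once along one orbit. So the number of strings from one point is bounded independently of their length. Compactness and contraction turn this into the subexponential bound for all points and all nearby matrices.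

Section~\ref{sec:two} carries this out by hand for two strategies. Section~\ref{sec:words} defines the good set $\mathcal G$, Section~\ref{sec:good} treats good matrices, Section~\ref{sec:count} does the counting, and Section~\ref{sec:bad} concludes the proof of Theorem~\ref{thm:main}. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.

\section{Two strategies, by hand}\label{sec:two}

This section is an illustration; of its contents, only the formulas \eqref{eq:ctheta}--\eqref{eq:interval} are used later.

Let $N=2$ and write $x=(1-u)e_1+ue_2$ with $u\in[0,1]$. The difference $(Ax)_1-(Ax)_2$ is affine in $u$, equal to $a_{11}-a_{21}$ at $u=0$ and to $a_{12}-a_{22}$ at $u=1$. The matrices for which one of these two numbers vanishes form a null set, and we leave them aside. If the two numbers have the same sign, one strategy is always played. If $a_{11}>a_{21}$ and $a_{12}<a_{22}$, then $e_1$ is played for small $u$ and decreases $u$, while $e_2$ is played for large $u$ and increases it, so an orbit without ties again plays one strategy forever. The interesting case is $a_{21}>a_{11}$, $a_{12}>a_{22}$, where each pure strategy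 is the best response to the other. With
\begin{equation}\label{eq:ctheta}
c=(a_{21}-a_{11})+(a_{12}-a_{22})>0,\qquad \theta=\frac{a_{21}-a_{11}}{c}\in(0,1),
\end{equation}
we have
\begin{equation}\label{eq:diff}
(Ax)_1-(Ax)_2=-(1-u)c\theta+uc(1-\theta)=c(u-\theta).
\end{equation}
So the dynamics is
\begin{equation}\label{eq:interval}
u\mapsto\begin{cases} f_2(u)=\lambda u+1-\lambda &\text{(letter $2$)}\quad\text{if }u<\theta,\\ f_1(u)=\lambda u&\text{(letter $1$)}\quad\text{if }u>\theta,\end{cases}
\end{equation}
with a tie exactly at $u=\theta$, where we allow both letters. The words of $n$ letters that can occur from some $u$ are the \emph{weak $n$-words} of $\theta$. For a word $w=w_0\dots w_{n-1}$ let $f_w=f_{w_{n-1}}\circ\dots\circ f_{w_0}$. The interval $f_w([0,1])$ has length $\lambda^n$.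

\medskip
\noindent\textbf{Good thresholds.} Call $\theta$ good if for some $n$ no interval $f_w([0,1])$, with $w$ a weak $n$-word of $\theta$, contains $\theta$; otherwise call it bad. If $\theta$ is good, then after playing $w$ the orbit is in $f_w([0,1])$, on one known side of $\theta$, so $w$ determines the next letter. For example, let $\lambda<\frac12$ and $\lambda<\theta<1-\lambda$. Already $n=1$ works: $f_1([0,1])=[0,\lambda]$ lies to the left of $\theta$ and $f_2([0,1])=[1-\lambda,1]$ to the right. Letter $1$ is always followed by $2$, letter $2$ by $1$, and every orbit converges to the cycle consisting of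
\[
\frac{\lambda}{1+\lambda}=(f_1\circ f_2)\Bigl(\frac{\lambda}{1+\lambda}\Bigr)\qquad\text{and}\qquad \frac1{1+\lambda}=f_2\Bigl(\frac{\lambda}{1+\lambda}\Bigr).
\]
A tie can occur only at time $0$.

\medskip
\noindent\textbf{Bad thresholds, small $\lambda$.} A bad $\theta$ lies, for every $n$, in one of the $2^n$ intervals $f_w([0,1])$. So the bad thresholds have measure at most $(2\lambda)^n$ for every $n$. If $\lambda<\frac12$, they form a null set.

\medskip
\noindent\textbf{Beyond $\frac12$.} Now let $\frac12\le\lambda<1/\sqrt2$. Most of the $2^n$ words do not occur, and it is enough to see this two letters at a time. The first two letters from $u$ are decided by three breakpoints,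
\[
b_-=\frac{\theta-1+\lambda}{\lambda}=f_2^{-1}(\theta),\qquad \theta,\qquad b_+=\frac\theta\lambda=f_1^{-1}(\theta):
\]
the word is $22$ for $u<b_-$, $21$ for $b_-<u<\theta$, $12$ for $\theta<u<b_+$, and $11$ for $u>b_+$; at a breakpoint the words from both sides occur. (The points $b_\pm$ may lie outside $[0,1]$; then some of these words do not occur.) The breakpoints are distinct, since
\[
\theta-b_-=\frac{(1-\lambda)(1-\theta)}\lambda>0,\qquad b_+-\theta=\frac{(1-\lambda)\theta}\lambda>0 .
\]
They depend continuously on $\theta$. Hence for each $\theta_0\in(0,1)$ there is $r>0$ such that, when $\theta$ ranges over $\Theta=(\theta_0-r,\theta_0+r)\cap(0,1)$, the breakpoints stay in three intervals whose mutual distances exceed $r$. An interval $J\subset[0,1]$ of length at most $r$ meets at most one of the three, so at most two words of length $2$ occur from points of $J$, for all $\theta\in\Theta$ together. After such a word $w$ the points are in $f_w(J)$, which is even shorter, so the argument repeats: at most $2^q$ words of length $2q$ occur from $J$. Covering $[0,1]$ by $L$ intervals of length at most $r$, we get at most $L2^q$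 weak words of length $2q$ for all $\theta\in\Theta$ together, instead of $4^q$. The bad thresholds in $\Theta$ have measure at most
\[
L\,2^q\lambda^{2q}=L(2\lambda^2)^q\longrightarrow0\qquad(q\to\infty).
\]
Countably many such $\Theta$ cover $(0,1)$, so the bad thresholds form a null set.

\medskip
\noindent\textbf{What the general case requires.} For larger $\lambda$ one takes blocks of $m$ letters with $2\lambda^m<1$. At most two $m$-words occur from each point unless an orbit segment meets $\theta$ twice, which means $\theta=f_v(\theta)$ for some nonempty word $v$. This happens for countably many $\theta$ only, and these are discarded. For $N\ge3$ two things change. Outside an exceptional set, the number of ties along an orbit is bounded not by one but by the number of pairs of strategies, which is harmless because $m$ can be taken large. More seriously, the tie set is no longer a point, so an orbit that meets it twice need not return to the same place. One must see directly from the two tie equations that $A$ is exceptional.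

\section{Words and the good set}\label{sec:words}

For $1\le i\le N$ let $\varphi_i(x)=\lambda x+(1-\lambda)e_i$. For a word $w=w_0\dots w_{n-1}$ over $\{1,\dots,N\}$ put $\varphi_w=\varphi_{w_{n-1}}\circ\dots\circ\varphi_{w_0}$, with $\varphi_w=\mathrm{id}$ for the empty word. Then
\begin{equation}\label{eq:phi}
\varphi_w(x)=\lambda^nx+p(w),\qquad p(w)=(1-\lambda)\sum_{l=0}^{n-1}\lambda^{n-1-l}e_{w_l},
\end{equation}
and $p(w)$ has nonnegative coordinates with sum $1-\lambda^n$.

Call $w$ a \emph{weak $n$-word of $(x,A)$} if
\[
w_k\in M_A\bigl(\varphi_{w_0\dots w_{k-1}}(x)\bigr)\qquad\text{for }0\le k<n .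
\]
Let $\mathcal W_n(x,A)$ be the set of these words and $\mathcal W_n(A)=\bigcup_{x\in\Delta}\mathcal W_n(x,A)$. Weak words are the words played along pure best-response orbits. Two facts are immediate. Since $M_A(y)$ is never empty, every weak word of $(x,A)$ extends to arbitrarily long weak words of $(x,A)$. If $uv$ is a weak word of $(x,A)$, then $u$ is a weak word of $(x,A)$ and $v$ is a weak word of $(\varphi_u(x),A)$.

We admit all letters at a tie for the sake of compactness. The condition $i\in M_A(y)$ means $(Ay)_i\ge(Ay)_j$ for all $j$, so for a fixed word $w$ of length $n$ the set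
\begin{equation}\label{eq:closed}
\{(x,A)\in\Delta\times\mathbb R^{N\times N}:\ w\in\mathcal W_n(x,A)\}
\end{equation}
is given by finitely many non-strict inequalities between continuous functions and is closed. Likewise $\{(x,A):x\in T_A\}$ is closed, as the union over the pairs $i\ne j$ of the closed sets $\{(x,A):i,j\in M_A(x)\}$. If only strict best responses were admitted, the sets \eqref{eq:closed} would not be closed, and words would not extend beyond a tie.

Now define
\[
\mathcal G_n=\{A:\ \varphi_w(\Delta)\cap T_A=\emptyset\ \text{for all } w\in\mathcal W_n(A)\},\qquad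
\mathcal G=\bigcup_{n\ge1}\mathcal G_n,\qquad \mathcal B=\mathbb R^{N\times N}\setminus\mathcal G .
\]
The requirement concerns the whole image $\varphi_w(\Delta)$, not just the images of those points from which $w$ is played. In the estimates this costs nothing, as we use only that $\varphi_w(\Delta)$ has diameter $2\lambda^n$, and it makes the word alone decide the next letter.

\begin{lemma}\label{lem:open}
Each $\mathcal G_n$ is open. Hence $\mathcal G$ is open and $\mathcal B$ is closed.
\end{lemma}

\begin{proof}
Let $A_s\to A$ with $A_s\notin\mathcal G_n$ for all $s$. There are words $w_s$ of length $n$, points $x_s\in\Delta$ with $w_s\in\mathcal W_n(x_s,A_s)$, and points $z_s\in\varphi_{w_s}(\Delta)\cap T_{A_s}$. There are finitely many words of length $n$ and $\Delta$ is compact, so after passing to a subsequence $w_s=w$ is constant, $x_s\to x$ and $z_s\to z$. By closedness $w\in\mathcal W_n(x,A)$ and $z\in\varphi_w(\Delta)\cap T_A$. So $A\notin\mathcal G_n$.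
\end{proof}

\section{Good matrices are finite automata}\label{sec:good}

\begin{proposition}\label{prop:good}
Every $A\in\mathcal G_n$ satisfies \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:main}, with this $n$ and with $C=2\lambda^{-|\mathcal W_n(A)|}$.
\end{proposition}

\begin{proof}
\emph{The last $n$ letters determine the next one.} Let $w\in\mathcal W_n(A)$. The set $\varphi_w(\Delta)$ is connected and contained in $R$, and $R$ is the disjoint union of the relatively open sets $\{x: M_A(x)=\{i\}\}$. So there is a letter $\beta(w)$ with $M_A=\{\beta(w)\}$ on $\varphi_w(\Delta)$. Put $G(w)=w_1\dots w_{n-1}\beta(w)$.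

Let $(x_k)$ be a pure best-response orbit with letters $i_k$, and let $W_k=i_k\dots i_{k+n-1}\in\mathcal W_n(x_k,A)$. Then $x_{k+n}=\varphi_{W_k}(x_k)\in\varphi_{W_k}(\Delta)$, so $x_{k+n}$ is not a tie and $i_{k+n}=\beta(W_k)$. Thus there are no ties at times $\ge n$, and $W_{k+1}=G(W_k)$ for all $k\ge0$.

\emph{The letters are eventually periodic.} Two of the words $W_0,\dots,W_{|\mathcal W_n(A)|}$ coincide. So there are $k_0\ge0$ and $p\ge1$ with $k_0+p\le|\mathcal W_n(A)|$ and $W_{k_0+p}=W_{k_0}$. Applying $G$ repeatedly gives $W_{k+p}=W_k$, hence $i_{k+p}=i_k$, for all $k\ge k_0$.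

\emph{The candidate cycle.} For $k\ge k_0$ let $u_k=i_k\dots i_{k+p-1}$ and let $q_k\in\Delta$ be the unique fixed point of the contraction $\varphi_{u_k}:\Delta\to\Delta$. As $u_{k+p}=u_k$, we have $q_{k+p}=q_k$. Since $i_{k+p}=i_k$,
\[
\varphi_{u_{k+1}}\circ\varphi_{i_k}=\varphi_{i_{k+p}}\circ\varphi_{u_k}=\varphi_{i_k}\circ\varphi_{u_k},
\]
so $\varphi_{i_k}(q_k)$ is fixed by $\varphi_{u_{k+1}}$, that is, $\varphi_{i_k}(q_k)=q_{k+1}$. Together with $x_{k+1}=\varphi_{i_k}(x_k)$ this gives $x_{k+1}-q_{k+1}=\lambda(x_k-q_k)$, and therefore
\begin{equation}\label{eq:conv}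
\|x_k-q_k\|\le2\lambda^{k-k_0}\le2\lambda^{-|\mathcal W_n(A)|}\lambda^k\qquad(k\ge k_0).
\end{equation}

\emph{The candidate cycle is an orbit of $F$.} A limit of orbit points could a priori be a tie; the full images $\varphi_w(\Delta)$ exclude this. Let $k\ge k_0+n$. For every $j\ge0$,
\[
x_{k+jp}\in\varphi_{W_{k-n+jp}}(\Delta)=\varphi_{W_{k-n}}(\Delta),
\]
and $x_{k+jp}-q_k=x_{k+jp}-q_{k+jp}\to0$ as $j\to\infty$ by \eqref{eq:conv}. The set $\varphi_{W_{k-n}}(\Delta)$ is closed, so it contains $q_k$. Hence $q_k\in R$ and $BR(q_k)=e_{\beta(W_{k-n})}=e_{i_k}$, so that $F(q_k)=\varphi_{i_k}(q_k)=q_{k+1}$. Thus $\mathcal O=\{q_k:k\ge k_0+n\}$ is a periodic orbit of $F$ in $\hat\Delta$. Since $q_{k+p}=q_k$, it contains $q_k$ for all $k\ge k_0$.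

By \eqref{eq:conv}, $\operatorname{dist}(x_k,\mathcal O)\le C\lambda^k$ for $k\ge k_0$. For $k<k_0\le|\mathcal W_n(A)|$ we have $C\lambda^k\ge2=\operatorname{diam}\Delta$, so the bound holds for all $k\ge0$. This proves (b), and (ii) follows by applying it to $x_k=F^k(x_0)$ with $x_0\in\hat\Delta$.

\emph{Finitely many periodic orbits.} Let $x,x'\in\hat\Delta$ be periodic with periods $p,p'$, and suppose their orbits have the same initial word $W_0\in\mathcal W_n(A)$. All later words are the iterates of $W_0$ under $G$, so all letters $i_k$ agree. Both points are then fixed by the contraction $\varphi_{i_0\dots i_{pp'-1}}$, so $x=x'$. Hence there are at most $|\mathcal W_n(A)|$ periodic points, which proves (i).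
\end{proof}

It remains to show that $\mathcal B$ is small.

\section{Counting weak words}\label{sec:count}

Let $K=N(N-1)/2$ be the number of pairs of strategies. We want to prevent a pair from tying twice along one orbit. Suppose that $\{i,j\}\subset M_A$ at times $k<k'$ along an orbit from $x$, after words $w$ and $w'$. By \eqref{eq:phi},
\begin{equation}\label{eq:twoties}
(e_i-e_j)^{\top}A\bigl(\lambda^kx+p(w)\bigr)=0=(e_i-e_j)^{\top}A\bigl(\lambda^{k'}x+p(w')\bigr).
\end{equation}
The two equations contain the same unknown number $(e_i-e_j)^{\top}Ax$. Dividing by $\lambda^k$ and $\lambda^{k'}$ and subtracting eliminates it: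
\begin{equation}\label{eq:resonance}
(e_i-e_j)^{\top}A\,d=0,\qquad d=d(w,w')=\lambda^{-k}p(w)-\lambda^{-k'}p(w').
\end{equation}
This is a linear condition on $A$ alone. It is not vacuous, because the two words have different lengths: the coordinate sum of $d$ is
\[
\lambda^{-k}(1-\lambda^k)-\lambda^{-k'}(1-\lambda^{k'})=\lambda^{-k}-\lambda^{-k'}\ne0 ,
\]
so $d\ne0$, and for $i\ne j$ the functional $A\mapsto(e_i-e_j)^{\top}Ad$ is nonzero. Let $\mathcal Z$ be the union, over all pairs $i\ne j$ and all words $w,w'$ of lengths $k<k'$ (with $k=0$ allowed), of the hyperplanes \eqref{eq:resonance}. As a countable union of hyperplanes it is null. We call matrices outside $\mathcal Z$ \emph{non-resonant}.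

\begin{lemma}\label{lem:NK}
If $A\notin\mathcal Z$, then $|\mathcal W_m(x,A)|\le N^K$ for all $x\in\Delta$ and all $m\ge1$.
\end{lemma}

\begin{proof}
Along a weak word from $x$, no pair $\{i,j\}$ is contained in $M_A$ at two different times, because this would give \eqref{eq:twoties} and then \eqref{eq:resonance}. Every tie involves at least one pair, so there are at most $K$ ties along each weak word.

The weak words of $(x,A)$ of length at most $m$ form a rooted tree under the prefix order. Since weak words extend, its leaves are the words in $\mathcal W_m(x,A)$. A vertex $w$ of length less than $m$ has $|M_A(\varphi_w(x))|\le N$ children. It is a branching vertex, that is, has at least two children, only if $\varphi_w(x)$ is a tie. So every path from the root to a leaf contains at most $K$ branching vertices.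

A finite tree in which every vertex has at most $N$ children and every path from the root to a leaf contains at most $b$ branching vertices has at most $N^b$ leaves. This follows by induction on $b$: if there is no branching vertex there is one leaf, and otherwise, below the first branching vertex, there are at most $N$ subtrees, each with at most $b-1$ branching vertices on every path. Take $b=K$.
\end{proof}

\begin{remark}
Without non-resonance the bound fails. Let $N=2$ and let $A$ be as in \eqref{eq:ctheta} with $\theta=\lambda/(1+\lambda)$. From $u=\theta$ the letter $2$ leads to $1/(1+\lambda)>\theta$, and the letter $1$ then leads back to $\theta$. So the orbit can be at a tie at all even times, and from $\theta$ there are at least $q+1$ weak words of length $2q$: the word $(21)^q$ and, for each $0\le j<q$, one that begins with $(21)^j1$.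
\end{remark}

Lemma~\ref{lem:NK} concerns one point and one matrix. To cover the bad set we need a bound for all points and for all matrices in a ball together, including resonant ones. For fixed $m$, closedness gives the bound $N^K$ for all nearby points and matrices together, but the size of ``nearby'' depends on $m$. The way out, as in Section~\ref{sec:two}, is to fix $m$ and iterate in blocks of $m$ letters. Since the maps contract, points that start close together remain so.

\begin{proposition}\label{prop:count}
Let $A_0\notin\mathcal Z$ and $\varepsilon>0$. There are $r>0$ and $C$ such that for all $n\ge1$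
\[
\Bigl|\bigcup_{A\in B(A_0,r)}\mathcal W_n(A)\Bigr|\le Ce^{\varepsilon n}.
\]
\end{proposition}

\begin{proof}
Choose $m$ with $N^K\le e^{\varepsilon m}$.

\emph{Choice of $r$.} Let $x\in\Delta$. For each of the finitely many words $w$ of length $m$ not in $\mathcal W_m(x,A_0)$, the closed set \eqref{eq:closed} misses a neighborhood of $(x,A_0)$. So there is $r_x>0$ such that, for $x'\in\Delta$,
\[
\|x'-x\|<r_x,\ \|A-A_0\|<r_x\quad\Longrightarrow\quad \mathcal W_m(x',A)\subset\mathcal W_m(x,A_0).
\]
Write $U(x,\rho)=\{x'\in\Delta:\|x'-x\|<\rho\}$. Cover $\Delta$ by finitely many sets $U(x_s,r_{x_s}/2)$ and put $r=\frac12\min_sr_{x_s}$.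

For nonempty $D\subset\Delta$ write $\mathcal W_n(D)=\bigcup_{x\in D,\,A\in B(A_0,r)}\mathcal W_n(x,A)$. Let $\operatorname{diam}D<r$. A point of $D$ lies in some $U(x_s,r_{x_s}/2)$, and since $r\le r_{x_s}/2$, all of $D$ lies in $U(x_s,r_{x_s})$. Hence $\mathcal W_m(D)\subset\mathcal W_m(x_s,A_0)$, and $|\mathcal W_m(D)|\le N^K$ by Lemma~\ref{lem:NK}.

\emph{Iteration.} We claim that $|\mathcal W_{qm}(D)|\le N^{Kq}$ for all $q\ge1$ and all nonempty $D$ with $\operatorname{diam}D<r$. The case $q=1$ is done. Suppose the claim holds for $q$, and let $w\in\mathcal W_{(q+1)m}(x,A)$ with $x\in D$ and $A\in B(A_0,r)$. Write $w=uv$ with $|u|=m$. Then $u\in\mathcal W_m(D)$ and $v\in\mathcal W_{qm}(\varphi_u(x),A)\subset\mathcal W_{qm}(\varphi_u(D))$. There are at most $N^K$ choices of $u$. Since $\operatorname{diam}\varphi_u(D)=\lambda^m\operatorname{diam}D<r$, there are at most $N^{Kq}$ choices of $v$ for each $u$.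

\emph{Conclusion.} Cover $\Delta$ by $L$ nonempty sets of diameter less than $r$. For $n\ge1$ put $q=\lceil n/m\rceil$. Every weak $n$-word extends to a weak $qm$-word of the same $(x,A)$, so the number of $n$-words is at most
\[
LN^{Kq}\le LN^K(N^{K/m})^n\le LN^Ke^{\varepsilon n}. \qedhere
\]
\end{proof}

\section{The bad set is small}\label{sec:bad}

For a nonempty bounded set $E\subset\mathbb R^{N\times N}$ let $\nu_\rho(E)$ be the least number of balls of radius $\rho$ that cover $E$. The upper box dimension is $\overline{\dim}_BE=\limsup_{\rho\to0}\log \nu_\rho(E)/|\log\rho|$. It suffices to take the limit superior along $\rho=\lambda^n$, because $\nu_\rho(E)$ is monotone in $\rho$. The packing dimension of a nonempty set $E\subset\mathbb R^{N\times N}$ is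
\[
\dim_PE=\inf\Bigl\{\sup_l\overline{\dim}_BE_l:\ E\subset\bigcup_{l\in\mathbb N}E_l,\ E_l\text{ bounded}\Bigr\}.
\]
We use the standard facts that $\dim_P$ is monotone, that $\dim_P\bigcup_lE_l=\sup_l\dim_PE_l$ for countable unions, and that $\dim_HE\le\dim_PE$, with $\dim_PE\le\overline{\dim}_BE$ if $E$ is bounded. Empty sets can be ignored.

\begin{proposition}\label{prop:bad}
$\mathcal B$ is Lebesgue-null and $\dim_P\mathcal B\le N^2-1$.
\end{proposition}

\begin{proof}
Let $\varepsilon>0$ with $e^\varepsilon\lambda<1$, let $A_0\notin\mathcal Z$, and take $r,C$ from Proposition~\ref{prop:count}. Let $A\in\mathcal B\cap B(A_0,r)$ and $n\ge1$. As $A\notin\mathcal G_n$, there are $w\in\mathcal W_n(A)$ and $x\in\Delta$ such that $\varphi_w(x)$ is a tie, so for some $i\ne j$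
\[
(e_i-e_j)^{\top}A\bigl(\lambda^nx+p(w)\bigr)=0.
\]
Since $|(e_i-e_j)^{\top}Ax|\le2\max_{k,l}|a_{kl}|\le 2(\|A_0\|+r)=:C_1$, this implies
\begin{equation}\label{eq:slab}
\bigl|(e_i-e_j)^{\top}A\,p(w)\bigr|\le C_1\lambda^n .
\end{equation}
For given $i,j,w$ this is a slab of matrices. The functional inside the absolute value is the Frobenius inner product of $A$ with $(e_i-e_j)p(w)^{\top}$, and its norm is
\[
\sqrt2\,\|p(w)\|_2\ge\frac{\sqrt2}{\sqrt N}\|p(w)\|_1=\frac{\sqrt2\,(1-\lambda^n)}{\sqrt N}\ge\frac{\sqrt2\,(1-\lambda)}{\sqrt N}.
\]
Here it matters that $A$ ranges over all matrices, so that the full row difference $(e_i-e_j)^{\top}A$ is free. The slab has half-width at most $C_2\lambda^n$ with $C_2=C_1\sqrt N/(\sqrt2(1-\lambda))$. By Proposition~\ref{prop:count}, for every $n$ the set $\mathcal B\cap B(A_0,r)$ is covered by at most $N^2Ce^{\varepsilon n}$ such slabs, intersected with $B(A_0,r)$.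

\emph{Measure.} Each slab meets $B(A_0,r)$ in a set of measure at most $2C_2\lambda^n(2r)^{N^2-1}$. Hence, for a constant $C_3$, the measure of $\mathcal B\cap B(A_0,r)$ is at most $C_3(e^\varepsilon\lambda)^n$ for every $n$, so it is zero.

\emph{Dimension.} In coordinates with first axis normal to it, a slab intersected with $B(A_0,r)$ lies in a box with one side $2C_2\lambda^n$ and $N^2-1$ sides $2r$. Cubes of side $\lambda^n/N$ have diameter $\lambda^n$, so the box is covered by at most
\[
(2C_2N+1)(2rN\lambda^{-n}+1)^{N^2-1}\le C_4\lambda^{-n(N^2-1)}
\]
balls of radius $\lambda^n$. Therefore $\nu_{\lambda^n}(\mathcal B\cap B(A_0,r))\le N^2CC_4\,e^{\varepsilon n}\lambda^{-n(N^2-1)}$, and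
\[
\overline{\dim}_B\bigl(\mathcal B\cap B(A_0,r)\bigr)\le N^2-1+\frac{\varepsilon}{|\log\lambda|}.
\]

\emph{From local to global.} For fixed $\varepsilon$ the balls $B(A_0,r)$ found above, one for each $A_0\notin\mathcal Z$, cover $\mathbb R^{N\times N}\setminus\mathcal Z$. By the Lindel\"of property countably many of them suffice. The rest of $\mathcal B$ lies in $\mathcal Z$, a countable union of hyperplanes, which is null and has packing dimension $N^2-1$. Hence $\mathcal B$ is null, and by countable stability $\dim_P\mathcal B\le N^2-1+\varepsilon/|\log\lambda|$. Let $\varepsilon\to0$.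
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$\mathcal G$ is open and $\mathcal B$ is closed by Lemma~\ref{lem:open}, the matrices in $\mathcal G$ satisfy (a) and (b) by Proposition~\ref{prop:good}, and $\mathcal B$ is null with packing dimension at most $N^2-1$ by Proposition~\ref{prop:bad}.
\end{proof}

\section{Sharpness: games that code a rotation}\label{sec:sharp}

We now construct many matrices without asymptotic periodicity. It is enough to find thresholds $\theta$ for which the interval map \eqref{eq:interval} has a tie-free orbit whose letters are not eventually periodic; for $N\ge3$ we let the edge from $e_1$ to $e_2$ carry this map. A natural source of non-periodic letters is an irrational rotation $t\mapsto\{t+\alpha\}$ of $[0,1)$, with letter $2$ when $t<1-\alpha$ and letter $1$ otherwise ($\{\cdot\}$ is the fractional part). A point of the interval with a known infinite past of letters is determined by that past: let $n\to\infty$ in \eqref{eq:phi}. So we place the rotation in the interval by sending $t$ to the point $h(t)$ with the past of $t$. The question is whether one threshold $\theta$ then separates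 the two letters. It does because this placement is monotone.

\subsection{The placement and its threshold}

Let $\alpha\in(0,1)$ be irrational, and for $t\in[0,1)$ put
\[
h(t)=(1-\lambda)\sum_{l\ge1}\lambda^{l-1}\,\mathbf 1\bigl[\{t-l\alpha\}<1-\alpha\bigr]\in[0,1].
\]
Replacing $t$ by $\{t+\alpha\}$ shifts the index $l$ by one, so
\begin{equation}\label{eq:conj}
h(\{t+\alpha\})=\lambda h(t)+(1-\lambda)\,\mathbf 1[t<1-\alpha].
\end{equation}

\begin{lemma}\label{lem:h}
The function $h$ is strictly increasing on $[0,1)$. The number $\theta(\alpha)=h(1-\alpha)$ lies in $(0,1)$, and $h(t)<\theta(\alpha)$ if and only if $t<1-\alpha$, with $h(t)=\theta(\alpha)$ only for $t=1-\alpha$. Moreover $\alpha\mapsto\theta(\alpha)$ is strictly decreasing on the irrationals in $(0,1)$.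
\end{lemma}

\begin{proof}
For real $s$ we have $\mathbf 1[\{s\}<1-\alpha]=1-\lfloor s+\alpha\rfloor+\lfloor s\rfloor$. Inserting $s=t-l\alpha$ and summing by parts (the series converge absolutely, as the floors grow linearly in $l$),
\begin{align}
h(t)&=1+(1-\lambda)\Bigl[\sum_{l\ge1}\lambda^{l-1}\lfloor t-l\alpha\rfloor-\sum_{l\ge0}\lambda^{l}\lfloor t-l\alpha\rfloor\Bigr]\notag\\
&=1+(1-\lambda)^2\sum_{l\ge1}\lambda^{l-1}\lfloor t-l\alpha\rfloor ,\label{eq:floor}
\end{align}
because $\lfloor t\rfloor=0$. Each term is nondecreasing in $t$, and the $l$-th term jumps at $t=\{l\alpha\}$. These points are dense in $[0,1)$, so for $t<t'$ some term has a jump in $(t,t']$, and $h(t)<h(t')$. The statements comparing $h(t)$ with $\theta(\alpha)$ follow. Also $0\le h(0)<h(1-\alpha)=\theta(\alpha)<h(1-\alpha/2)\le1$.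

By \eqref{eq:floor}, $\theta(\alpha)=1+(1-\lambda)^2\sum_{l\ge1}\lambda^{l-1}\lfloor1-(l+1)\alpha\rfloor$. Each term is nonincreasing in $\alpha$. If $\alpha<\alpha'$, the terms with $(l+1)(\alpha'-\alpha)>1$ differ strictly. Hence $\theta(\alpha)>\theta(\alpha')$.
\end{proof}

\subsection{The matrices}

For $\theta\in(0,1)$ let $S_\theta$ be the set of $A\in\mathbb R^{N\times N}$ with
\begin{equation}\label{eq:S}
(1-\theta)(a_{21}-a_{11})=\theta(a_{12}-a_{22}),\qquad a_{12}>a_{22},\qquad a_{k1}<a_{11},\ a_{k2}<a_{12}\quad(k\ge3).
\end{equation}
The equation defines a hyperplane and the inequalities an open set. The set $S_\theta$ is nonempty: take $a_{11}=a_{22}=0$, $a_{21}=\theta$, $a_{12}=1-\theta$, and $a_{k1},a_{k2}$ negative for $k\ge3$. On a hyperplane $\mathcal H^{N^2-1}$ is a positive multiple of Lebesgue measure, so $\mathcal H^{N^2-1}(S_\theta)>0$.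

\begin{proposition}\label{prop:rot}
If $\alpha\in(0,1)$ is irrational, then $S_{\theta(\alpha)}\subset\mathcal N$.
\end{proposition}

\begin{proof}
Let $A\in S_\theta$ with $\theta=\theta(\alpha)$.

\emph{The edge.} By \eqref{eq:S}, $a_{21}-a_{11}>0$. With $c=(a_{21}-a_{11})+(a_{12}-a_{22})>0$ the equation in \eqref{eq:S} gives $a_{21}-a_{11}=c\theta$ and $a_{12}-a_{22}=c(1-\theta)$, so $c$ and $\theta$ are as in \eqref{eq:ctheta}. For $x=(1-u)e_1+ue_2$ with $u\in[0,1]$ formula \eqref{eq:diff} holds, and for $k\ge3$
\[
(Ax)_k=(1-u)a_{k1}+ua_{k2}<(1-u)a_{11}+ua_{12}=(Ax)_1 .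
\]
So strategies $k\ge3$ are never best responses on the edge, ties occur on it exactly at $u=\theta$, and elsewhere on it $F$ acts by \eqref{eq:interval}, that is, $u\mapsto\lambda u+(1-\lambda)\mathbf 1[u<\theta]$.

\emph{A non-periodic orbit.} Start at $u=h(0)$ and put $t_k=\{k\alpha\}$. For $k\ge0$ we have $t_k\ne1-\alpha$, since $(k+1)\alpha$ is not an integer. So by Lemma~\ref{lem:h}, $h(t_k)\ne\theta$ for all $k$, and $h(t_k)<\theta$ exactly when $t_k<1-\alpha$. By \eqref{eq:conj}, the orbit of $h(0)$ is $(h(t_k))_{k\ge0}$. It never meets a tie, so the corresponding point $x$ is in $\hat\Delta$. Its best response at time $k$ is $e_2$ if $s_k=1$ and $e_1$ if $s_k=0$, where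
\[
s_k=\mathbf 1[\{k\alpha\}<1-\alpha]=1-\lfloor(k+1)\alpha\rfloor+\lfloor k\alpha\rfloor .
\]
Among $s_0,\dots,s_{n-1}$ there are $\lfloor n\alpha\rfloor$ zeros, so the symbol $0$ has frequency $\alpha$. An eventually periodic sequence has rational frequencies. Hence $(s_k)$ is not eventually periodic.

\emph{No periodic orbit attracts it.} Suppose $\operatorname{dist}(F^k(x),\mathcal O)\to0$ for a periodic orbit $\mathcal O\subset\hat\Delta$. As $\mathcal O\subset R$ is finite and the sets $\{M_A=\{i\}\}$ are relatively open, there is $\eta>0$ such that $BR=BR(o)$ on the $\eta$-neighborhood of each $o\in\mathcal O$ in $\Delta$. Choose $k$ and $o\in\mathcal O$ with $\|F^k(x)-o\|<\eta$. Then $F^k(x)$ and $o$ have the same best response, so $\|F^{k+1}(x)-F(o)\|=\lambda\|F^k(x)-o\|<\eta$. By induction $F^{k+l}(x)$ and $F^l(o)$ have the same best response for all $l\ge0$, and $(s_k)$ is eventually periodic, a contradiction. So (ii) fails and $A\in\mathcal N$.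
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:rot}, $\mathcal H^{N^2-1}(\mathcal N)>0$, so $\dim_H\mathcal N\ge N^2-1$. On the other hand $\dim_H\mathcal N\le\dim_P\mathcal N\le\dim_P\mathcal B\le N^2-1$ by Theorem~\ref{thm:main}. So both dimensions equal $N^2-1$.

Suppose $\mathcal N$ were $\sigma$-finite for $\mathcal H^{N^2-1}$. Every set of finite Hausdorff measure is contained in a Borel set of the same measure, so $\mathcal N\subset\bigcup_{l\in\mathbb N}E_l$ with Borel sets $E_l$ and $\mathcal H^{N^2-1}(E_l)<\infty$. The Borel sets $S_\theta$ are pairwise disjoint, because $\theta=(a_{21}-a_{11})/c$ is determined by $A\in S_\theta$. For given $l$ and $j\ge1$, at most $j\,\mathcal H^{N^2-1}(E_l)$ of them satisfy $\mathcal H^{N^2-1}(E_l\cap S_\theta)>1/j$. So only countably many $\theta$ satisfy $\mathcal H^{N^2-1}(E_l\cap S_\theta)>0$ for some $l$. But for each irrational $\alpha$ the set $S_{\theta(\alpha)}\subset\mathcal N$ has positive measure and is covered by the $E_l$, so $\theta(\alpha)$ is among these. By Lemma~\ref{lem:h} the numbers $\theta(\alpha)$ are distinct, hence uncountably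 many, a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GP} Jos\'e Pedro Gaiv\~ao and Telmo Peixe, \emph{Periodic attractor in the discrete time best-response dynamics of the Rock-Paper-Scissors game}, arXiv:1912.06831 (2019).
\end{thebibliography}

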